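\title{Exponentially squeezing Loewner chains, support points and extreme points on the ball of $\mathbb C^2$}

\begin{abstract}
Let $S^0$ be the class of initial elements of normal Loewner chains on the unit ball of $\mathbb C^2$. A map in $S^0$ that embeds in a chain which is exponentially squeezing on some time interval is bounded, and it is neither a support point nor an extreme point of $S^0$. We show that the converse fails. Arbitrarily close to an extremal shear $(z_1+cz_2^5,z_2)$ there are restrictions of automorphisms of $\mathbb C^2$ that lie in $S^0$, are neither support points nor extreme points, and embed in no such chain. They are the points at which a path of automorphisms, running along a segment whose endpoints are interior to $S^0$ in a suitable sense, leaves $S^0$. We also characterize, by a dilation parameter, the automorphisms of $\mathbb C^2$ whose restrictions to the ball embed in a squeezing chain.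
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb B$ be the unit ball of $\mathbb C^2$ for the standard Hermitian product $\langle\cdot,\cdot\rangle$, and let $\mathrm{Hol}(\mathbb B,\mathbb C^2)$ carry the topology of uniform convergence on compacta. A holomorphic map is \emph{univalent} if it is injective, and \emph{normalized} if $F(0)=0$ and $dF_0=\mathrm{id}$. A holomorphic map $q$ has \emph{order $\ge2$} if $q(0)=0$ and $dq_0=0$; the difference of two normalized maps has order $\ge 2$.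

\subsection*{Loewner chains}
A \emph{normal Loewner chain} is a family $(f_t)_{t\ge0}$ of univalent maps $f_t:\mathbb B\to\mathbb C^2$ such that $f_t(0)=0$ and $d(f_t)_0=e^t\,\mathrm{id}$, the images are nested, $f_s(\mathbb B)\subset f_t(\mathbb B)$ for $0\le s\le t$, and $\{e^{-t}f_t\}_{t\ge0}$ is a normal family. The class $S^0$ consists of the normalized univalent maps $f$ for which there is a normal Loewner chain with $f_0=f$; we say that $f$ \emph{embeds} in the chain. The class $S^0$ is a compact subset of $\mathrm{Hol}(\mathbb B,\mathbb C^2)$.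

Let $\mathcal M$ be the class of normalized holomorphic maps $h:\mathbb B\to\mathbb C^2$ with $\operatorname{Re}\langle h(z),z\rangle>0$ for $z\ne0$. A \emph{field} is a family $(h_t)_{t\ge0}$ of holomorphic maps $\mathbb B\to\mathbb C^2$, measurable in $t$, with $h_t\in\mathcal M$ for a.e.\ $t$; the map $G(z,t)=-h_t(z)$ is called a Herglotz vector field associated with $\mathcal M$. Every normal Loewner chain has an \emph{associated field}, for which the Loewner equation
\begin{equation}\label{eq:pde}
\partial_tf_t(z)=d(f_t)_z\,h_t(z)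
\end{equation}
holds for a.e.\ $t\ge0$ and all $z\in\mathbb B$. A univalent map between open subsets of $\mathbb C^2$ has invertible differential, so \eqref{eq:pde} determines $h_t$ for a.e.\ $t$.

The transition maps $\varphi_{s,t}=f_t^{-1}\circ f_s$, $s\le t$, are self-maps of $\mathbb B$ that solve $\partial_t\varphi_{s,t}=-h_t(\varphi_{s,t})$, so that $\partial_t\|\varphi_{s,t}\|^2=-2\operatorname{Re}\langle h_t(\varphi_{s,t}),\varphi_{s,t}\rangle$. The condition $h_t\in\mathcal M$ says that every point moves toward the origin. Near the origin the rate of contraction $\operatorname{Re}\langle h_t(z),z\rangle/\|z\|^2$ is close to $1$; near the sphere it may tend to $0$. The following notion excludes this degeneration for a while.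

\begin{definition}\label{def:squeezing}
Let $0\le T_1<T_2\le\infty$ and $a\in(0,1)$. A normal Loewner chain with associated field $(h_t)$ is \emph{exponentially squeezing} (briefly, \emph{squeezing}) \emph{on $[T_1,T_2)$ with ratio $a$} if
\[
\operatorname{Re}\langle h_t(z),z\rangle\ge a\|z\|^2\qquad\text{for a.e.\ }t\in[T_1,T_2)\text{ and all }z\in\mathbb B.
\]
A map $f\in S^0$ is \emph{squeezable} if it embeds in a normal Loewner chain that is squeezing on some interval $[T_1,T_2)$ with some ratio $a\in(0,1)$.
\end{definition}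

The condition is known to be equivalent to $\|f_t^{-1}(f_s(z))\|\le e^{a(s-t)}\|z\|$ for $z\in\mathbb B$ and $T_1\le s<t<T_2$; we do not use this equivalence. The identity is squeezable: the chain $e^tz$ has the field $h_t=\mathrm{id}$. For $F\in S^0$ and $0<r<1$ the dilation $F(rz)/r$ is squeezable (Lemma~\ref{lem:operations}), so squeezable maps are dense in $S^0$.

\subsection*{Support points and extreme points}
A map $f\in S^0$ is a \emph{support point} of $S^0$ if there is a continuous linear functional $L$ on $\mathrm{Hol}(\mathbb B,\mathbb C^2)$, not constant on $S^0$, with $\operatorname{Re}L(f)=\max_{g\in S^0}\operatorname{Re}L(g)$. It is an \emph{extreme point} if $f=(1-\mu)g_0+\mu g_1$ with $g_0,g_1\in S^0$ and $\mu\in(0,1)$ forces $g_0=g_1$. We write $\mathrm{Supp}(S^0)$ and $\mathrm{Ex}(S^0)$ for these sets. It is known, and quoted in \cite{BR}, that a squeezable map lies in neither of them. A squeezable map is also bounded (Corollary~\ref{cor:bounded}). The following question is posed in \cite{BR}.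

\begin{quote}
\emph{Let $f\in S^0\setminus(\mathrm{Supp}(S^0)\cup\mathrm{Ex}(S^0))$ be bounded. Must $f$ be squeezable?}
\end{quote}

One is tempted to answer yes. Squeezable maps behave like interior points of $S^0$: they can be perturbed in many directions without leaving the class. Support points and extreme points are the usual candidates for the boundary, and in a compact convex body in $\mathbb R^N$ the points that are not support points are exactly the interior points. This dictionary uses convexity. A nonconvex planar region can have a boundary point, at a dent, that is a proper convex combination of two interior points, and such a point is neither extreme nor a support point. We show that $S^0$ has such a dent, that it can be found near an explicit automorphism of $\mathbb C^2$, and that the answer to the question is no.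

\subsection*{Results}
For an integer $n\ge2$ and $c\in\mathbb C$ consider the \emph{shear}
\[
\sigma_n^c(z_1,z_2)=(z_1+cz_2^n,\;z_2),
\]
an automorphism of $\mathbb C^2$ with inverse $\sigma_n^{-c}$. The set $\{c\ge0:\sigma_n^c|_{\mathbb B}\in S^0\}$ contains $0$, and it is closed and bounded because $S^0$ is compact. Let $c_n^*$ be its maximum, and put $\sigma_*=\sigma_5^{c_5^*}$.

\begin{theorem}\label{thm:A}
For every $\varepsilon>0$ there are $f,g_0,g_1\in S^0$ and $\mu\in(0,1)$ such that
\begin{itemize}
\item[(i)] $f$ is the restriction to $\mathbb B$ of a holomorphic automorphism of $\mathbb C^2$ (so $f$ is bounded), and $\sup_{\mathbb B}\|f-\sigma_*\|<\varepsilon$;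
\item[(ii)] $f=(1-\mu)g_0+\mu g_1$ with $g_0\ne g_1$; the maps $g_0,g_1$ embed in normal Loewner chains that are squeezing on $[0,\infty)$, and they are not support points; hence $f\notin\mathrm{Supp}(S^0)\cup\mathrm{Ex}(S^0)$;
\item[(iii)] $f$ is not squeezable.
\end{itemize}
\end{theorem}

For a holomorphic map $F$ defined near $0$ and $s>0$ we write $F^{(s)}(z)=s^{-1}F(sz)$. For restrictions of automorphisms, squeezability has a complete description.

\begin{theorem}\label{thm:B}
Let $\Psi\ne\mathrm{id}$ be an automorphism of $\mathbb C^2$ with $\Psi(0)=0$ and $d\Psi_0=\mathrm{id}$. Then $\{s>0:\Psi^{(s)}|_{\mathbb B}\in S^0\}=(0,\varrho]$ with $0<\varrho<\infty$, and the following are equivalent: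
\begin{itemize}
\item[(a)] $\Psi|_{\mathbb B}$ is squeezable;
\item[(b)] $\Psi|_{\mathbb B}$ embeds in a normal Loewner chain that is squeezing on $[0,\infty)$;
\item[(c)] $\varrho>1$.
\end{itemize}
\end{theorem}

Theorem~\ref{thm:B} produces bounded maps in $S^0$ that are not squeezable in abundance: rescale any $\Psi$ so that $\varrho=1$. The work in Theorem~\ref{thm:A} is to find one that is also neither a support point nor an extreme point. We do not decide whether $\sigma_*$ itself is such a map, and this is why $f$ is only close to $\sigma_*$.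

\subsection*{Plan of the proof}
After the preliminaries, Section~\ref{sec:shears} treats the quadratic shears by hand; they show why squeezing leaves room and why that family gives no counterexample. The proof of Theorem~\ref{thm:A} then has four ingredients. A squeezable map stays in $S^0$ under small entire post-compositions, so the point at which a path of automorphisms leaves $S^0$ is not squeezable (Section~\ref{sec:post}, which also proves Theorem~\ref{thm:B}). Dilated maps stay in $S^0$, and away from the support points, under small additive perturbations (Section~\ref{sec:additive}). Near $\sigma_*$ some segment with endpoints in $S^0$ leaves $S^0$ (Section~\ref{sec:segment}). Such a segment can be shadowed by a path of automorphisms (Section~\ref{sec:paths}). Section~\ref{sec:proofA} takes the exit point of this path and translates the segment so that it passes through that point.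

\section{Preliminaries}\label{sec:prelim}

We write $\|g\|_\rho=\sup_{\rho\mathbb B}\|g\|$, and $[F]_n$ for the homogeneous part of degree $n$ of the Taylor expansion of $F$ at $0$. For $F$ holomorphic on a ball centered at $0$, the series $\sum_n[F]_n$ converges to $F$ locally uniformly.

\subsection*{Estimates for holomorphic maps}
Let $q:\rho\mathbb B\to\mathbb C^2$ be holomorphic with $\|q\|_\rho\le\varepsilon$. The statements (E1)--(E3) follow from the one-variable Cauchy estimate, Schwarz lemma and Cauchy formula applied to the functions $\zeta\mapsto\langle q(z+\zeta v),u\rangle$ with unit vectors $u,v$.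
\begin{itemize}
\item[(E1)] $\|dq_z\|\le\varepsilon/(\rho-\|z\|)$. In particular entire maps are Lipschitz on balls.
\item[(E2)] If $q$ has order $\ge2$, then $\|q(z)\|\le\varepsilon\|z\|^2/\rho^2$. If moreover $\rho>1$, then $\|dq_z\|\le\varepsilon\|z\|/(\rho-1)$ on $\mathbb B$, by the Schwarz lemma for $z\mapsto dq_zv$, which vanishes at $0$ and is bounded by $\varepsilon/(\rho-1)$ on $\mathbb B$.
\item[(E3)] $\|[q]_n(z)\|\le\varepsilon(\|z\|/\rho)^n$.
\item[(E4)] If $\|dq\|\le\kappa<1$ on a ball, then $q$ is $\kappa$-Lipschitz there, so $\mathrm{id}+q$ is injective on the ball, and $\|(I+dq)^{-1}\|\le1/(1-\kappa)$.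
\end{itemize}

\subsection*{Standard facts of Loewner theory}
For (F1)--(F3) see \cite{GHK} and \cite[Ch.~8]{GK}.
\begin{itemize}
\item[(F1)] For $h\in\mathcal M$ and $\|u\|=1$ the \emph{slice function} $p(\zeta)=\langle h(\zeta u),u\rangle/\zeta$ is holomorphic in the unit disk, $p(0)=1$, and $\operatorname{Re}\langle h(\zeta u),\zeta u\rangle=|\zeta|^2\operatorname{Re}p(\zeta)$, so $\operatorname{Re}p>0$. Harnack's inequality gives $\operatorname{Re}\langle h(z),z\rangle\ge\|z\|^2\frac{1-\|z\|}{1+\|z\|}$. The class $\mathcal M$ is compact. Hence the Taylor coefficients of a given degree are bounded on $\mathcal M$, and for $r<1$ there is $C_r$ with $\|h(z)\|\le C_r\|z\|$ for $\|z\|\le r$ and $h\in\mathcal M$.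
\item[(F2)] For a field $(h_t)$ and $s\ge0$, the problem $\partial_t\varphi_{s,t}=-h_t(\varphi_{s,t})$ for a.e.\ $t\ge s$, $\varphi_{s,s}=\mathrm{id}$, has a unique solution. The maps $\varphi_{s,t}$, the \emph{evolution family} of the field, are univalent self-maps of $\mathbb B$ with $\varphi_{s,t}(0)=0$, $d(\varphi_{s,t})_0=e^{s-t}\mathrm{id}$, $\|\varphi_{s,t}(z)\|\le\|z\|$ and $\varphi_{s,t}=\varphi_{u,t}\circ\varphi_{s,u}$ for $s\le u\le t$. They are Lipschitz in $t$ uniformly on compacta.
\item[(F3)] A normal Loewner chain has an associated field, is Lipschitz in $t$ on compact time intervals uniformly on compacta of $\mathbb B$, and satisfies $f_s=f_t\circ\varphi_{s,t}$.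
\end{itemize}

\begin{lemma}\label{lem:operations}
Let $F\in S^0$ embed in the normal chain $(F_t)$ with field $(h_t)$.
\begin{itemize}
\item[(a)] $U^{-1}FU\in S^0$ for every unitary $U$.
\item[(b)] $e^{-t}F_t\in S^0$ for every $t\ge0$.
\item[(c)] For $0<r<1$ the family $(F_t^{(r)})$ is a normal chain with field $(h_t^{(r)})$, squeezing on $[0,\infty)$ with ratio $\frac{1-r}{1+r}$. In particular $F^{(r)}\in S^0$.
\end{itemize}
\end{lemma}

\begin{proof}
For (a) and (b) use the chains $U^{-1}F_tU$ and $s\mapsto e^{-t}F_{t+s}$. For (c), $F_s(r\mathbb B)=F_t(\varphi_{s,t}(r\mathbb B))\subset F_t(r\mathbb B)$ gives the nesting. Since $d(F_t^{(r)})_z=d(F_t)_{rz}$, equation \eqref{eq:pde} at the point $rz$, divided by $r$, shows that the field is $h_t^{(r)}$. By (F1), $\operatorname{Re}\langle h_t^{(r)}(z),z\rangle=r^{-2}\operatorname{Re}\langle h_t(rz),rz\rangle\ge\frac{1-r}{1+r}\|z\|^2$.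
\end{proof}

When a chain is modified, the property that is hard to see directly is the nesting of the images. The next lemma reduces it to an inequality: it suffices that $(dg_t)^{-1}\partial_tg_t$ lie in $\mathcal M$.

\begin{lemma}\label{lem:nesting}
Let $g_t:\mathbb B\to\mathbb C^2$, $t\in[T,T']$, be holomorphic and Lipschitz in $t$ uniformly on compacta. Let $(h_t)$ be a field with evolution family $(\varphi_{s,t})$, and suppose that $\partial_tg_t=d(g_t)h_t$ on $\mathbb B$ for a.e.\ $t\in[T,T']$. Then $g_s=g_t\circ\varphi_{s,t}$ for $T\le s\le t\le T'$. In particular $g_s(\mathbb B)\subset g_t(\mathbb B)$, and if $g_{T'}$ is univalent, so is every $g_s$.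
\end{lemma}

\begin{proof}
At a time $t$ where the equation holds, the quotients $(g_{t+\epsilon}-g_t)/\epsilon$ converge pointwise to $d(g_t)h_t$. They are locally uniformly bounded, so they converge locally uniformly by Vitali's theorem. Fix $s$ and $z$ and let $\gamma(t)=\varphi_{s,t}(z)$, a Lipschitz curve in the ball of radius $\|z\|$. The function $t\mapsto g_t(\gamma(t))$ is Lipschitz, and
\[
g_{t+\epsilon}(\gamma(t+\epsilon))-g_t(\gamma(t))=(g_{t+\epsilon}-g_t)(\gamma(t+\epsilon))+\big(g_t(\gamma(t+\epsilon))-g_t(\gamma(t))\big).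
\]
Divide by $\epsilon$ and let $\epsilon\to0$. For a.e.\ $t$ the first term tends to $(d(g_t)h_t)(\gamma(t))$, by locally uniform convergence, and the second to $d(g_t)_{\gamma(t)}\gamma'(t)=-(d(g_t)h_t)(\gamma(t))$. A Lipschitz function with derivative $0$ a.e.\ is constant.
\end{proof}

A family $h_t\in\mathcal M$ given only on $[T,T']$ is extended to a field by $h_t=\mathrm{id}$ elsewhere. Two points are settled once and for all. First, a map that is measurable in $t$ and continuous in $z$ is jointly measurable; the fields below arise from such maps by algebraic operations, composition with maps continuous in $(t,z)$ and affine changes of time, so they are measurable in $t$. Second, the modified chains below coincide with a given normal chain for large $t$ and are uniformly bounded on compacta of $\mathbb B$ for $t$ in bounded intervals, so they satisfy the normality condition by Montel's theorem.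

The squeezing condition says that a fixed fraction of the field is radial.

\begin{lemma}\label{lem:split}
Let $h\in\mathcal M$ and $a\in(0,1)$ satisfy $\operatorname{Re}\langle h(z),z\rangle\ge a\|z\|^2$ on $\mathbb B$. Then $h=a\,\mathrm{id}+(1-a)k$ with $k\in\mathcal M$.
\end{lemma}

\begin{proof}
The map $k=(h-a\,\mathrm{id})/(1-a)$ is normalized and $\operatorname{Re}\langle k(z),z\rangle\ge0$. Its slice functions $p$ satisfy $\operatorname{Re}p\ge0$ and $p(0)=1$, so $\operatorname{Re}p>0$ by the minimum principle.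
\end{proof}

\section{Shears and the quadratic model}\label{sec:shears}

The family $c\mapsto\sigma_n^c$ is at once a line in $\mathrm{Hol}(\mathbb B,\mathbb C^2)$ and a group of automorphisms, and it leaves $S^0$ at $c=c_n^*$. It is the simplest instance of the exit argument. Fix $n\ge2$. Let $\Lambda_n(F)$ be the coefficient of $z_2^n$ in the first component of $F$, a continuous linear functional with $\Lambda_n(\sigma_n^c)=c$. Directly from the definitions,
\begin{equation}\label{eq:scaling}
\Lambda_n(F^{(s)})=s^{n-1}\Lambda_n(F),\qquad(\sigma_n^c)^{(s)}=\sigma_n^{s^{n-1}c},\qquad D^{-1}\sigma_n^cD=\sigma_n^{e^{-i\chi}c}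
\end{equation}
for $D=\mathrm{diag}(e^{i\chi},1)$.

\subsection*{Averaging}
The unitary maps $U_\theta=\mathrm{diag}(e^{in\theta},e^{i\theta})$ commute with $\sigma_n^c$. Averaging over this circle projects every normalized map onto the line of shears.

\begin{lemma}\label{lem:average}
If $F:\mathbb B\to\mathbb C^2$ is holomorphic and normalized, then
\[
\frac1{2\pi}\int_0^{2\pi}U_\theta^{-1}FU_\theta\,d\theta=\sigma_n^{\Lambda_n(F)}.
\]
\end{lemma}

\begin{proof}
Let $e_1,e_2$ be the standard basis. Conjugation by $U_\theta$ multiplies $z_1^jz_2^ke_1$ by $e^{i(nj+k-n)\theta}$ and $z_1^jz_2^ke_2$ by $e^{i(nj+k-1)\theta}$. The exponent vanishes only for $z_1e_1$, $z_2^ne_1$ and $z_2e_2$, whose coefficients in $F$ are $1$, $\Lambda_n(F)$ and $1$. The homogeneous expansion converges uniformly on the invariant balls $r\mathbb B$, $r<1$, so we may integrate term by term.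
\end{proof}

Let $\alpha_n=\sqrt{1/(n+1)}$, $\beta_n=\sqrt{n/(n+1)}$ and
\begin{equation}\label{eq:mn}
m_n=\frac1{\alpha_n\beta_n^n},\qquad m_n^2=\frac{(n+1)^{n+1}}{n^n}.
\end{equation}
The inequality of arithmetic and geometric means for the $n+1$ numbers $|z_1|^2,|z_2|^2/n,\dots,|z_2|^2/n$ gives $|z_1||z_2|^n\le\|z\|^{n+1}/m_n$, with equality at $|z_1|=\alpha_n$, $|z_2|=\beta_n$ on the unit sphere.

\begin{lemma}\label{lem:Mbound}
If $h\in\mathcal M$, then $|\Lambda_n(h)|\le m_n$. If moreover $\operatorname{Re}\langle h(z),z\rangle\ge a\|z\|^2$ on $\mathbb B$ with $a\in(0,1)$, then $|\Lambda_n(h)|\le(1-a)m_n$.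
\end{lemma}

\begin{proof}
Let $b=\Lambda_n(h)$. Averaging $\operatorname{Re}\langle U_\theta^{-1}h(U_\theta z),z\rangle=\operatorname{Re}\langle h(U_\theta z),U_\theta z\rangle\ge0$ over $\theta$ gives $\|z\|^2+\operatorname{Re}(bz_2^n\bar z_1)\ge0$ on $\mathbb B$, by Lemma~\ref{lem:average}. Let $|z_1|\to\alpha_n$ and $|z_2|\to\beta_n$ with arguments such that $bz_2^n\bar z_1\le0$. This gives $1-|b|/m_n\ge0$. The second claim follows from Lemma~\ref{lem:split}, since $\Lambda_n(h)=(1-a)\Lambda_n(k)$.
\end{proof}

\begin{lemma}\label{lem:starlike}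
$c_n^*\ge m_n/(n-1)$.
\end{lemma}

\begin{proof}
Let $c=m_n/(n-1)$ and $f_t=e^t\sigma_n^c$. Then $(df_t)^{-1}\partial_tf_t=h$ with $h(z)=(z_1-(n-1)cz_2^n,\,z_2)$, and $\operatorname{Re}\langle h(z),z\rangle\ge\|z\|^2-m_n|z_1||z_2|^n\ge\|z\|^2(1-\|z\|^{n-1})>0$ for $0<\|z\|<1$. So $h\in\mathcal M$, the images are nested by Lemma~\ref{lem:nesting}, and $(f_t)$ is a normal chain.
\end{proof}

\subsection*{The Loewner equation for coefficients}
Let $(f_t)$ be a normal chain with field $(h_t)$ and let $F_t=e^{-t}f_t\in S^0$. Then $\partial_tF_t=dF_t\,h_t-F_t$. By (F3) and Cauchy's formula the Taylor coefficients of $F_t$ are locally Lipschitz in $t$, and since the difference quotients converge locally uniformly for a.e.\ $t$, as in the proof of Lemma~\ref{lem:nesting}, we may take homogeneous parts. The term $d[F_t]_k\,[h_t]_l$ has degree $k-1+l$. For degree $n$, the term $k=1$ is $[h_t]_n$, and the term $k=n$ is $d([F_t]_n)_z\,z=n[F_t]_n(z)$ by Euler's identity. Hence, for a.e.\ $t$,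
\begin{equation}\label{eq:coeff}
\partial_t[F_t]_n=(n-1)[F_t]_n+[h_t]_n+\sum_{k=2}^{n-1}d[F_t]_k\,[h_t]_{n+1-k}.
\end{equation}

\begin{example}[The quadratic shears]\label{ex:quadratic}
For $n=2$ the sum in \eqref{eq:coeff} is empty. With $c_t=\Lambda_2(F_t)$ and $b_t=\Lambda_2(h_t)$ we get $\dot c_t=c_t+b_t$, that is, $\partial_t(e^{-t}c_t)=e^{-t}b_t$. As $c_t$ is bounded by the compactness of $S^0$,
\[
\Lambda_2(f_0)=-\int_0^\infty e^{-t}b_t\,dt .
\]
By Lemma~\ref{lem:Mbound}, $|\Lambda_2|\le m_2$ on $S^0$, and with Lemma~\ref{lem:starlike} we obtain $c_2^*=m_2=3\sqrt3/2$. If the chain is squeezing on $[T_1,T_2)$ with ratio $a$, then $|b_t|\le(1-a)m_2$ there, and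
\[
|\Lambda_2(f_0)|\le m_2\big(1-a(e^{-T_1}-e^{-T_2})\big)<m_2 .
\]
So the exit point $\sigma_2^{m_2}$ is bounded and not squeezable. It is, however, a support point: $\operatorname{Re}\Lambda_2$ attains its maximum over $S^0$ there, and $\Lambda_2(\mathrm{id})=0\neq m_2$.
\end{example}

The example contains two lessons. A squeezing chain spends part of its time on radial motion, which contributes nothing to the nonlinear part of $f_0$, so a squeezable map cannot be the last point of the family in $S^0$; Section~\ref{sec:post} makes this general. And the quadratic family leaves $S^0$ through a hyperplane that supports all of $S^0$. For a counterexample we need points of $S^0$ on the far side of the hyperplane $\operatorname{Re}\Lambda_n=c_n^*$; Section~\ref{sec:segment} finds them for $n=5$.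

\section{Squeezable maps are stable under post-composition}\label{sec:post}

Let $f$ embed in the chain $(f_t)$ and let $q$ be small. The maps $(\mathrm{id}+q)\circ f_t$ are nested and start at $f+q\circ f$, but to obtain a normal chain we must switch $q$ off at some time. Switching off perturbs the field by a term containing $(df_t)^{-1}$, which must be bounded on all of $\mathbb B$ and absorbed by the lower bound for $\operatorname{Re}\langle h_t(z),z\rangle$. Both requirements hold on an interval where the field is the identity, and such an interval can be created: by Lemma~\ref{lem:split} a squeezing field has a radial part, and since $\mathcal M$ is invariant under $k\mapsto k^{(\rho)}$ for $\rho\le1$, the radial motion can be postponed to the end of the interval.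

\begin{lemma}\label{lem:radial}
A map $f\in S^0$ is squeezable if and only if it embeds in a normal chain $(f_t)$ for which there are $0<S_1<S_2<\infty$ with
\begin{equation}\label{eq:radial}
f_t(z)=f_{S_2}(e^{t-S_2}z)\qquad\text{for }t\in[S_1,S_2],\ z\in\mathbb B.
\end{equation}
\end{lemma}

\begin{proof}
If \eqref{eq:radial} holds, then $\partial_tf_t(z)=d(f_t)_z\,z$ on $[S_1,S_2]$, so the field is $\mathrm{id}$ there and the chain is squeezing on $[S_1,S_2)$.

Conversely, let $(f_t)$ be a normal chain with $f_0=f$, field $(h_t)$ and evolution family $(\varphi_{s,t})$, squeezing on $[T_1,T_2)$ with ratio $a$. Fix a finite $T_3\in(T_1,T_2)$ and let $\Delta=T_3-T_1$. For a.e.\ $t\in[T_1,T_3]$ write $h_t=a\,\mathrm{id}+(1-a)k_t$ with $k_t\in\mathcal M$. Remove the radial motion by setting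
\[
\rho_t=e^{-a(t-T_1)}\le1,\qquad\psi_t=\rho_t^{-1}\varphi_{T_1,t},\qquad t\in[T_1,T_3].
\]
From $\partial_t\|\varphi_{T_1,t}\|^2=-2\operatorname{Re}\langle h_t(\varphi_{T_1,t}),\varphi_{T_1,t}\rangle\le-2a\|\varphi_{T_1,t}\|^2$ we get $\|\psi_t(z)\|\le\|z\|$, so $\psi_t$ maps $\mathbb B$ into $\mathbb B$. Moreover
\[
\partial_t\psi_t=\rho_t^{-1}\big(a\varphi_{T_1,t}-h_t(\varphi_{T_1,t})\big)=-(1-a)\rho_t^{-1}k_t(\rho_t\psi_t)=-(1-a)\,k_t^{(\rho_t)}(\psi_t),
\]
and $k_t^{(\rho_t)}\in\mathcal M$. The factor $1-a$ is removed by running time faster. Put $S_1=T_1+(1-a)\Delta$, $S_2=T_3$, and $\tau(s)=T_1+\frac{s-T_1}{1-a}$, which maps $[T_1,S_1]$ onto $[T_1,T_3]$. Define the field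
\[
\tilde h_s=\begin{cases}h_s,&s<T_1\text{ or }s\ge T_3,\\ k_{\tau(s)}^{(\rho_{\tau(s)})},&T_1\le s<S_1,\\ \mathrm{id},&S_1\le s<T_3,\end{cases}
\]
with evolution family $(\tilde\varphi_{s,t})$. On $[T_1,S_1]$ the maps $\psi_{\tau(s)}$ solve $\partial_s\psi_{\tau(s)}=-\tilde h_s(\psi_{\tau(s)})$ with initial value $\mathrm{id}$, so $\tilde\varphi_{T_1,s}=\psi_{\tau(s)}$ by uniqueness. For $S_1\le s\le t\le T_3$ we have $\tilde\varphi_{s,t}(z)=e^{s-t}z$, and $T_3-S_1=a\Delta$. Hence
\[
\tilde\varphi_{T_1,T_3}=e^{-a\Delta}\psi_{T_3}=\varphi_{T_1,T_3}.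
\]
Let $\tilde f_s=f_s$ for $s\ge T_3$ and $\tilde f_s=f_{T_3}\circ\tilde\varphi_{s,T_3}$ for $s<T_3$. By (F2) these maps are univalent, $d(\tilde f_s)_0=e^s\mathrm{id}$, and $\tilde f_s=\tilde f_t\circ\tilde\varphi_{s,t}$ for $s\le t\le T_3$, so the images are nested and $(\tilde f_s)$ is a normal chain. It satisfies \eqref{eq:radial}, and $\tilde f_0=f_{T_3}\circ\varphi_{T_1,T_3}\circ\varphi_{0,T_1}=f$.
\end{proof}

\begin{corollary}\label{cor:bounded}
A squeezable map is bounded.
\end{corollary}

\begin{proof}
With the chain of Lemma~\ref{lem:radial}, $f(\mathbb B)\subset f_{S_1}(\mathbb B)=f_{S_2}(e^{S_1-S_2}\mathbb B)$, and $e^{S_1-S_2}<1$.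
\end{proof}

\begin{proposition}\label{prop:post}
Let $f$ be squeezable. There are $M,\varepsilon>0$ such that $f+q\circ f\in S^0$ for every entire $q:\mathbb C^2\to\mathbb C^2$ of order $\ge2$ with $\|q\|_{2M}\le\varepsilon$.
\end{proposition}

\begin{proof}
Take the chain of Lemma~\ref{lem:radial} and let $S_3=(S_1+S_2)/2$, $\rho=e^{S_3-S_2}<1$. We switch $q$ off on $[S_1,S_3]$, where \eqref{eq:radial} evaluates $f_{S_2}$ only in the compact ball $\rho\overline{\mathbb B}$. Thus there are $M,C_1,C_2$ with $f_t(\mathbb B)\subset f_{S_3}(\mathbb B)=f_{S_2}(\rho\mathbb B)\subset M\mathbb B$ for $t\le S_3$, and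
\[
\|(d(f_t)_z)^{-1}\|\le C_1,\qquad\|f_t(z)\|\le C_2\|z\|\qquad\text{for }t\in[S_1,S_3],\ z\in\mathbb B.
\]
Let $\|q\|_{2M}\le\varepsilon\le M/2$. By (E1), $\|dq\|\le\frac12$ on $M\mathbb B$, so by (E4) the map $\mathrm{id}+\eta q$ is injective on $M\mathbb B$ with $\|(I+\eta\,dq)^{-1}\|\le2$, for every $\eta\in[0,1]$. Let $\eta(t)=1$ on $[0,S_1]$, let $\eta$ decrease linearly from $1$ to $0$ on $[S_1,S_3]$, and put
\[
g_t=(\mathrm{id}+\eta(t)q)\circ f_t\quad(t\le S_3),\qquad g_t=f_t\quad(t\ge S_3).
\]
Every $g_t$ is univalent with $g_t(0)=0$, and $d(g_t)_0=e^t\mathrm{id}$ because $q$ has order $\ge2$. The images are nested for $s\le t\le S_1$, being the images of $f_s(\mathbb B)\subset f_t(\mathbb B)$ under the same map, and for $S_3\le s\le t$. On $[S_1,S_3]$ we have $dg_t=(I+\eta\,dq(f_t))\,df_t$ and $\partial_tg_t=(I+\eta\,dq(f_t))\,d(f_t)_z\,z+\eta'\,q(f_t)$, so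
\[
\tilde h_t(z):=(dg_t)^{-1}\partial_tg_t=z+\eta'(t)\,(df_t)^{-1}\big(I+\eta\,dq(f_t)\big)^{-1}q(f_t).
\]
By (E2), $\|q(f_t(z))\|\le\varepsilon C_2^2\|z\|^2/(4M^2)$, and therefore $\|\tilde h_t(z)-z\|\le C\varepsilon\|z\|^2$ with $C=C_1C_2^2/(2M^2(S_3-S_1))$ independent of $q$. If $C\varepsilon\le\frac12$, then $\tilde h_t$ is normalized and $\operatorname{Re}\langle\tilde h_t(z),z\rangle\ge\frac12\|z\|^2$, so $\tilde h_t\in\mathcal M$. Lemma~\ref{lem:nesting} gives the nesting on $[S_1,S_3]$. Hence $(g_t)$ is a normal chain with $g_0=f+q\circ f$.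
\end{proof}

The proof uses $q$ only on $2M\mathbb B$, but $M$ depends on the chain. To show that a map is \emph{not} squeezable one argues against an unknown chain, so one needs perturbations that are small on every ball. This is why automorphisms of $\mathbb C^2$ enter.

\begin{corollary}[Exit points]\label{cor:exit}
Let $f\in S^0$, and let $\Phi_j:\mathbb C^2\to\mathbb C^2$ be normalized entire maps with $\Phi_j\to\mathrm{id}$ locally uniformly on $\mathbb C^2$. If $\Phi_j\circ f\notin S^0$ for all $j$, then $f$ is not squeezable.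
\end{corollary}

\begin{proof}
Otherwise Proposition~\ref{prop:post} applies to $q=\Phi_j-\mathrm{id}$ for large $j$.
\end{proof}

For instance, $\sigma_n^{1/j}\circ\sigma_n^{c_n^*}=\sigma_n^{c_n^*+1/j}\notin S^0$, so none of the extremal shears $\sigma_n^{c_n^*}$ is squeezable.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $J=\{s>0:\Psi^{(s)}|_{\mathbb B}\in S^0\}$. If $s\in J$ and $0<s'<s$, then $\Psi^{(s')}=(\Psi^{(s)})^{(s'/s)}\in S^0$ by Lemma~\ref{lem:operations}(c). By (E2), $\|\Psi(w)-w\|\le C\|w\|^2$ on $\mathbb B$, so $\Psi^{(s)}-\mathrm{id}\to0$ locally uniformly on $\mathbb C^2$ as $s\to0$, and Proposition~\ref{prop:post} for the squeezable map $f=\mathrm{id}$ shows that $J\ne\emptyset$. Since $\Psi\ne\mathrm{id}$, some Taylor coefficient of $\Psi$ of degree $n\ge2$ is nonzero; the corresponding coefficient of $\Psi^{(s)}$ is $s^{n-1}$ times as large, and it is bounded on the compact set $S^0$. So $J$ is bounded. As $S^0$ is closed and $s\mapsto\Psi^{(s)}$ is continuous, $J=(0,\varrho]$ with $0<\varrho<\infty$.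

(c)$\Rightarrow$(b). For $1<s\le\varrho$, the map $\Psi|_{\mathbb B}=(\Psi^{(s)})^{(1/s)}$ embeds in a normal chain squeezing on $[0,\infty)$ with ratio $\frac{s-1}{s+1}$, by Lemma~\ref{lem:operations}(c).

(b)$\Rightarrow$(a) holds by definition.

(a)$\Rightarrow$(c). Let $f=\Psi|_{\mathbb B}$ be squeezable. The map $q_s=\Psi^{(s)}\circ\Psi^{-1}-\mathrm{id}$ is entire, has order $\ge2$, and tends to $0$ locally uniformly on $\mathbb C^2$ as $s\downarrow1$. By Proposition~\ref{prop:post}, $\Psi^{(s)}|_{\mathbb B}=f+q_s\circ f\in S^0$ for some $s>1$.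
\end{proof}

\section{Additive perturbations of dilated maps}\label{sec:additive}

Convex combinations call for perturbations of the form $F+q$. The class $S^0$ has no interior points in the topology of $\mathrm{Hol}(\mathbb B,\mathbb C^2)$ that we could use, so we measure $q$ on a ball larger than $\mathbb B$ and perturb only dilated maps. In this sense dilated maps are interior points.

\begin{lemma}\label{lem:additive}
Let $F\in S^0$, $0<r<1$ and $R'>1$. There is $\varepsilon_0>0$ such that for every holomorphic $q:R'\mathbb B\to\mathbb C^2$ of order $\ge2$: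
\begin{itemize}
\item[(a)] if $\|q\|_{R'}\le\varepsilon_0$, then $F^{(r)}+q\in S^0$, and $F^{(r)}+q$ embeds in a normal chain squeezing on $[0,\infty)$;
\item[(b)] if $\|q\|_{R'}\le\varepsilon_0/2$, then $F^{(r)}+q$ is not a support point of $S^0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $(F_t)$ be a normal chain with $F_0=F$ and field $(h_t)$, and let $f_t=F_t^{(r)}$, with field $h_t^{(r)}$. We switch $q$ off during the time interval $[0,1]$: put $g_t=f_t+(1-t)q$ for $t\in[0,1]$. The function $(H,w)\mapsto\|(dH_w)^{-1}\|$ is continuous on the compact set $S^0\times r\overline{\mathbb B}$. Since $d(f_t)_z=d(F_t)_{rz}$ and $e^{-t}F_t\in S^0$, there is $C_1$ with $\|(d(f_t)_z)^{-1}\|\le C_1$ for $z\in\mathbb B$, $t\in[0,1]$. By (E2), $\|q(z)\|\le\varepsilon_0\|z\|^2$ and $\|dq_z\|\le\varepsilon_0\|z\|/(R'-1)$ on $\mathbb B$. If $C_1\varepsilon_0/(R'-1)\le\frac12$, then $dg_t=df_t\big(I+(1-t)(df_t)^{-1}dq\big)$ is invertible with $\|(dg_t)^{-1}\|\le2C_1$. Put $\tilde h_t=(dg_t)^{-1}\partial_tg_t=(dg_t)^{-1}(df_t\,h_t^{(r)}-q)$. Substituting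 $df_t=dg_t-(1-t)dq$ gives
\[
\tilde h_t-h_t^{(r)}=-(dg_t)^{-1}\big(q+(1-t)\,dq\,h_t^{(r)}\big).
\]
By (F1), $\|h_t^{(r)}(z)\|\le C_r\|z\|$ on $\mathbb B$, so $\|\tilde h_t(z)-h_t^{(r)}(z)\|\le C'\varepsilon_0\|z\|^2$ with $C'=2C_1(1+\frac{C_r}{R'-1})$. Thus $\tilde h_t$ is normalized, and if $C'\varepsilon_0\le\frac12\frac{1-r}{1+r}$, then Lemma~\ref{lem:operations}(c) gives $\operatorname{Re}\langle\tilde h_t(z),z\rangle\ge\frac12\frac{1-r}{1+r}\|z\|^2$. So $\tilde h_t\in\mathcal M$. Since $g_1=f_1$ is univalent, Lemma~\ref{lem:nesting} shows that the maps $g_t$, $t\in[0,1]$, are univalent with nested images. Also $g_t(0)=0$ and $d(g_t)_0=e^t\mathrm{id}$. Hence $(g_t)_{t\le1}$ followed by $(f_t)_{t\ge1}$ is a normal chain that starts at $F^{(r)}+q$ and is squeezing on $[0,\infty)$ with ratio $\frac12\frac{1-r}{1+r}$.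

(b) Suppose that $\operatorname{Re}L$ is maximal on $S^0$ at $g=F^{(r)}+q$. Let $p$ be a polynomial map of order $\ge2$. By (a), $g+\epsilon p\in S^0$ for all small $\epsilon\in\mathbb C$, so $\operatorname{Re}(\epsilon L(p))\le0$ for all such $\epsilon$, which forces $L(p)=0$. For $H\in S^0$, the map $H-\mathrm{id}$ is the locally uniform limit of its Taylor polynomials, which have order $\ge2$. So $L(H)=L(\mathrm{id})$, and $L$ is constant on $S^0$.
\end{proof}

The dilation is used twice, for the bound $C_1$ and for the margin $\frac{1-r}{1+r}$. For $r=1$ the lemma fails: by Example~\ref{ex:quadratic}, $\sigma_2^{m_2}+\epsilon z_2^2e_1\notin S^0$ for every $\epsilon>0$.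

\section{A segment that leaves $S^0$ near $\sigma_*$}\label{sec:segment}

From now on $n=5$, and we write $\Lambda=\Lambda_5$, $c^*=c_5^*$, $\sigma^c=\sigma_5^c$ and $U_\theta=\mathrm{diag}(e^{5i\theta},e^{i\theta})$. If $S^0$ were convex, Lemma~\ref{lem:average} would send $S^0$ into itself, and $|\Lambda|$ would be bounded by $c^*$ on $S^0$. The next lemma shows that this bound fails, in contrast with the quadratic case.

\begin{lemma}\label{lem:beyond}
There are $R>1$ and $G_0\in S^0$ such that $G_0$ extends to a bounded holomorphic map on $R\mathbb B$ and $\operatorname{Re}\Lambda(G_0)>c^*$.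
\end{lemma}

\begin{proof}
It suffices to find $G\in S^0$ with $\operatorname{Re}\Lambda(G)>c^*$. Indeed, by \eqref{eq:scaling} the map $G_0=G^{(\rho)}\in S^0$ has $\Lambda(G_0)=\rho^4\Lambda(G)$; we take $\rho<1$ close to $1$ and any $R\in(1,1/\rho)$. By Lemma~\ref{lem:starlike}, $c^*\ge m_5/4$. We do not need the value of $c^*$: if it is small, an explicit map beats it, and if it is large, the Loewner flow increases $\operatorname{Re}\Lambda$.

\emph{Case $c^*=m_5/4$.} The Koebe function $K(u)=u/(1-u)^2=\sum_{k\ge1}ku^k$ maps the unit disk conformally onto $\mathbb C\setminus(-\infty,-\frac14]$, a set invariant under multiplication by $e^{-\tau}$ for $\tau\ge0$. Let $\Phi(u,v)=(K(u),v)$, a normalized univalent map on $\mathbb B$. We have $e^{-\tau}\Phi(u,v)=\Phi(u',e^{-\tau}v)$ with $u'=K^{-1}(e^{-\tau}K(u))$, and $|u'|\le|u|$ by the Schwarz lemma. So $e^{-\tau}\Phi(\mathbb B)\subset\Phi(\mathbb B)$, the family $(e^t\Phi)$ is a normal chain, and $\Phi\in S^0$. With $\alpha=\alpha_5$ and $\beta=\beta_5$, the matrix $U=\begin{pmatrix}\alpha&\beta\\ \beta&-\alpha\end{pmatrix}$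 is unitary and $U^{-1}=U$, so $G=U\Phi U\in S^0$. The first component of $G$ is $\alpha K(\alpha z_1+\beta z_2)+\beta(\beta z_1-\alpha z_2)$, whence $\Lambda(G)=5\alpha\beta^5=5/m_5$. By \eqref{eq:mn}, $m_5^2=6^6/5^5<15<20$, so $5/m_5>m_5/4=c^*$.

\emph{Case $c^*>m_5/4$.} Let $(f_t)$ be a normal chain with $f_0=\sigma_*$ and field $(h_t)$, let $F_t=e^{-t}f_t\in S^0$ and $c_t=\Lambda(F_t)$, so $c_0=c^*$. Apply $\Lambda$ to \eqref{eq:coeff} with $n=5$. The coefficients of $[F_t]_2,[F_t]_3,[F_t]_4$ vanish at $t=0$ and are Lipschitz in $t$, and those of $h_t$ of degree $\le 4$ are bounded by (F1). So there is $C$ such that, for a.e.\ $t\in[0,1]$, the value of $\Lambda$ on the sum in \eqref{eq:coeff} is at most $Ct$ in modulus and $|c_t-c^*|\le Ct$. With Lemma~\ref{lem:Mbound},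
\[
\operatorname{Re}\dot c_t\ge4\operatorname{Re}c_t-m_5-Ct\ge4c^*-m_5-5Ct>0
\]
for a.e.\ small $t$. Integrating, $\operatorname{Re}c_t>c^*$ for small $t>0$, and $G=F_t$ works.
\end{proof}

\begin{remark}\label{rem:five}
For a general exponent $n$ the first case requires $n/m_n>m_n/(n-1)$, that is, $m_n^2<n(n-1)$. By \eqref{eq:mn}, $m_2^2=\frac{27}4>2$, $m_3^2=\frac{256}{27}>6$ and $m_4^2=\frac{3125}{256}>12$, so $5$ is the first exponent for which this comparison succeeds.
\end{remark}

So $S^0$ is not convex. We need more: the failure of convexity must occur near $\sigma_*$, because only there can we approximate by automorphisms in Section~\ref{sec:paths}. Averaging over $U_\theta$ can be done locally, since $\sigma_*$ is fixed by the circle action and the average is a limit of repeated midpoints.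

\begin{proposition}\label{prop:segment}
Let $R$ be as in Lemma~\ref{lem:beyond}. For every $\varepsilon_1>0$ there are $A,B\in S^0$ with bounded holomorphic extensions to $R\mathbb B$ and $\nu\in(0,1]$ such that
\begin{equation}\label{eq:near}
\|(1-\mu)A+\mu B-\sigma_*\|_R<\varepsilon_1\quad\text{for all }\mu\in[0,\nu],
\end{equation}
and $(1-\nu)A+\nu B\notin S^0$.
\end{proposition}

\begin{proof}
Suppose the contrary for some $\varepsilon_1$: whenever $A,B\in S^0$ extend boundedly and holomorphically to $R\mathbb B$ and \eqref{eq:near} holds for some $\nu\in(0,1]$, we have $(1-\nu)A+\nu B\in S^0$.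

First move from $\sigma_*$ a short way toward $G_0$. Taking $A=\sigma_*$, $B=G_0$ and $\nu\in(0,1)$ with $\nu\|G_0-\sigma_*\|_R<\varepsilon_1$, we obtain
\[
X=(1-\nu)\sigma_*+\nu G_0\in S^0,\qquad\|X-\sigma_*\|_R<\varepsilon_1,\qquad\operatorname{Re}\Lambda(X)>c^*.
\]
Now symmetrize. Let $Y_0=X$ and $Y_{j+1}=\frac12(Y_j+U_{\theta_j}^{-1}Y_jU_{\theta_j})$ with $\theta_j=\pi/2^j$. We claim that $Y_j\in S^0$ and $\|Y_j-\sigma_*\|_R<\varepsilon_1$ for all $j$. Assume this for $j$ and let $Y_j'=U_{\theta_j}^{-1}Y_jU_{\theta_j}$. Then $Y_j'\in S^0$ by Lemma~\ref{lem:operations}(a), and $\|Y_j'-\sigma_*\|_R=\|Y_j-\sigma_*\|_R$ because $U_{\theta_j}$ is unitary and commutes with $\sigma_*$. The segment from $Y_j$ to $Y_j'$ lies in the ball of radius $\varepsilon_1$ about $\sigma_*$ for the norm $\|\cdot\|_R$, and the assumption with $\nu=\frac12$ gives $Y_{j+1}\in S^0$.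

Conjugation by $U_\theta$ is linear in the map and $U_\theta U_{\theta'}=U_{\theta+\theta'}$. The sums of subsets of $\{\theta_0,\dots,\theta_{j-1}\}$ are the angles $2\pi l/2^j$, $0\le l<2^j$, each once. Hence
\[
Y_j=2^{-j}\sum_{l=0}^{2^j-1}U_{2\pi l/2^j}^{-1}\,X\,U_{2\pi l/2^j}.
\]
These are Riemann sums of an integrand that is continuous in $\theta$ uniformly on compacta of $\mathbb B$. By Lemma~\ref{lem:average}, $Y_j\to\sigma^{\Lambda(X)}$ locally uniformly, so $\sigma^{\Lambda(X)}\in S^0$. By \eqref{eq:scaling} and Lemma~\ref{lem:operations}(a), $\sigma^{|\Lambda(X)|}\in S^0$. But $|\Lambda(X)|\ge\operatorname{Re}\Lambda(X)>c^*$, which contradicts the definition of $c^*$.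
\end{proof}

The parameter $\nu$ is needed because $B$ may be $G_0$, which need not be close to $\sigma_*$; only the part $\mu\le\nu$ of the segment is.

\section{Paths of automorphisms along a path of maps}\label{sec:paths}

The exit point of the segment itself is of no use: Corollary~\ref{cor:exit} needs nearby points of the form $\Phi_j\circ f$ with $\Phi_j$ entire. We replace the segment by a continuous path of automorphisms. A map close to the identity is the time-one map of a small time-dependent vector field; we approximate the field by a polynomial field, write that as a sum of fields whose flows are automorphisms, and compose short flows. Every choice must be continuous in the parameter.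

Let $n\ge2$, let $v\in\mathbb C^2$, and let $\ell,\lambda$ be linear forms with $\ell(v)=0$. Two kinds of homogeneous vector fields of degree $n$ have explicit flows, because $\ell$ is constant along $v$:
\begin{align*}
&\text{the \emph{shear field} }\ell^nv, &&\text{with flow } z\mapsto z+\tau\,\ell(z)^nv;\\
&\text{the \emph{overshear field} }\ell^{n-1}\lambda v\ \ (\lambda(v)=1), &&\text{with flow } z\mapsto z+\big(e^{\tau\ell(z)^{n-1}}-1\big)\lambda(z)v.
\end{align*}
For the second, along a trajectory $z+\xi(\tau)v$ the function $\lambda(z)+\xi$ solves $\dot y=\ell(z)^{n-1}y$. For every $\tau\in\mathbb C$ these maps are normalized automorphisms of $\mathbb C^2$, the inverse being the map for $-\tau$, and they are entire in $(\tau,z)$.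

\begin{lemma}\label{lem:span}
For $n\ge2$, the shear fields and overshear fields of degree $n$ span the space of homogeneous polynomial vector fields of degree $n$ on $\mathbb C^2$.
\end{lemma}

\begin{proof}
The powers $\ell^k$ of linear forms span the homogeneous polynomials of degree $k$: the forms $(z_1+xz_2)^k$ for $k+1$ distinct values of $x$ are independent by the Vandermonde determinant. The divergence of $\ell^{n-1}\lambda v$ is the derivative of $\ell^{n-1}\lambda$ in the direction $v$, namely $\ell^{n-1}$, and every $\ell\neq0$ occurs in some overshear field. So, subtracting overshear fields, we may assume that $X=(X_1,X_2)$ has $\partial_1X_1+\partial_2X_2=0$. Let $H=(z_2X_1-z_1X_2)/(n+1)$. By Euler's identity,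
\begin{align*}
(n+1)\,\partial_2H&=X_1+z_2\partial_2X_1-z_1\partial_2X_2=X_1+z_2\partial_2X_1+z_1\partial_1X_1=(n+1)X_1,\\
-(n+1)\,\partial_1H&=X_2+z_1\partial_1X_2-z_2\partial_1X_1=X_2+z_1\partial_1X_2+z_2\partial_2X_2=(n+1)X_2.
\end{align*}
Write $H$ as a combination of powers $\ell^{n+1}$. For $\ell=l_1z_1+l_2z_2$ we have $(\partial_2\ell^{n+1},-\partial_1\ell^{n+1})=(n+1)\ell^n(l_2,-l_1)$, a multiple of a shear field because $\ell(l_2,-l_1)=0$.
\end{proof}

\begin{proposition}\label{prop:paths}
Let $\Psi$ be a normalized automorphism of $\mathbb C^2$, $R>1$, $d=\frac{R-1}4$ and $R'=1+d$. There is $\varepsilon_1>0$ with the following property. Let $\mu\mapsto C_\mu$, $\mu\in[0,\nu]$, be a path of normalized bounded holomorphic maps $R\mathbb B\to\mathbb C^2$, continuous for $\|\cdot\|_R$, with $\|C_\mu-\Psi\|_R<\varepsilon_1$. Then for each $\varepsilon_2>0$ there are normalized automorphisms $\Gamma_\mu$ of $\mathbb C^2$, $\mu\in[0,\nu]$, with $\Gamma_\mu(w)$ and $\Gamma_\mu^{-1}(w)$ jointly continuous in $(\mu,w)$, and $\|\Gamma_\mu-C_\mu\|_{R'}<\varepsilon_2$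 for all $\mu$.
\end{proposition}

\begin{proof}
We use the radii $R_1=R-d$, $R_2=R-2d$ and $R_*=R_2-\frac d2=R'+\frac d2$; note that $R'=R-3d$.

\emph{Step 1: reduction to the identity.} Write $\Psi^{-1}\circ C_\mu=\mathrm{id}+u_\mu$ on $R\mathbb B$. Then $u_\mu=\Psi^{-1}\circ C_\mu-\Psi^{-1}\circ\Psi$ has order $\ge2$. Since $\Psi^{-1}$ is Lipschitz on the ball of radius $\|\Psi\|_R+1$, the path $\mu\mapsto u_\mu$ is continuous for $\|\cdot\|_R$, and $\|u_\mu\|_R\le d/4$ if $\varepsilon_1\le1$ is small in terms of $\Psi$ and $R$. This is the only use of the closeness to an automorphism.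

\emph{Step 2: the vector field.} Join the identity to $\mathrm{id}+u_\mu$ by $\Theta_{\mu,t}=\mathrm{id}+tu_\mu$, $t\in[0,1]$. By (E1), $\|du_\mu\|\le\frac14$ on $R_1\mathbb B$, so $\Theta_{\mu,t}$ is injective there with invertible differential. For $\|w\|<R_2$ the map $z\mapsto w-tu_\mu(z)$ is a $\frac14$-contraction of the closed ball of radius $R_2+\frac d2<R_1$ into itself, and its fixed point solves $\Theta_{\mu,t}(z)=w$. So there is a holomorphic inverse $\Theta_{\mu,t}^{-1}:R_2\mathbb B\to R_1\mathbb B$. If $z=\Theta_{\mu,t}^{-1}(w)$ and $z'=\Theta_{\mu',t'}^{-1}(w')$, subtracting the fixed point equations gives $\frac34\|z-z'\|\le\|w-w'\|+\|tu_\mu-t'u_{\mu'}\|_R$, so the inverse is jointly continuous in $(\mu,t,w)$. Put $V_{\mu,t}=u_\mu\circ\Theta_{\mu,t}^{-1}$ on $R_2\mathbb B$. It is holomorphic, of order $\ge2$, bounded by $d/4$, jointly continuous, and $\frac12$-Lipschitz on $R_*\overline{\mathbb B}$ by (E1). Fix $N\ge1$, $\|z\|\le R'$, and let $y_j=\Theta_{\mu,j/N}(z)$. Then $\|y_j\|\le R'+\frac d4$ and $V_{\mu,j/N}(y_j)=u_\mu(z)$.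 Since $\Theta_{\mu,t}$ is affine in $t$, the Euler scheme is exact:
\begin{equation}\label{eq:euler}
y_{j+1}=y_j+\tfrac1NV_{\mu,j/N}(y_j),\qquad y_0=z,\qquad y_N=z+u_\mu(z).
\end{equation}

\emph{Step 3: polynomial fields.} Let $P_{\mu,t}=\sum_{n=2}^D[V_{\mu,t}]_n$. Its coefficients are continuous in $(\mu,t)$ by Cauchy's formula, and by (E3)
\[
\delta_D:=\sup_{\mu,t}\|P_{\mu,t}-V_{\mu,t}\|_{R_*}\le\frac d4\sum_{n>D}\Big(\frac{R_*}{R_2}\Big)^n\longrightarrow0\qquad(D\to\infty).
\]
By Lemma~\ref{lem:span} the space of polynomial fields with homogeneous parts of degrees $2,\dots,D$ has a basis $E_1,\dots,E_m$ of shear and overshear fields. Write $P_{\mu,t}=\sum_i\gamma_i(\mu,t)E_i$. Because the basis is fixed, the $\gamma_i$ are continuous, hence bounded, on $[0,\nu]\times[0,1]$.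

\emph{Step 4: composing flows.} For $\tau\in\mathbb C^m$ let $\Xi(\tau)$ be the composition of the time-$\tau_i$ flows of $E_1,\dots,E_m$. It is entire in $(\tau,w)$, equals the identity at $\tau=0$, and its derivative in $\tau_i$ at $\tau=0$ is $E_i$. So $\Xi(\tau)(w)=w+\sum_i\tau_iE_i(w)+O(|\tau|^2)$ uniformly for bounded $\tau$ and $w\in R_*\overline{\mathbb B}$. Let $\Xi_{\mu,j}=\Xi(\tau)$ with $\tau_i=\gamma_i(\mu,j/N)/N$. Then there is $C_D$, independent of $\mu,j,N$, with
\[
\big\|\Xi_{\mu,j}(w)-w-\tfrac1NP_{\mu,j/N}(w)\big\|\le C_DN^{-2}\qquad(w\in R_*\overline{\mathbb B}).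
\]
Let $x_0=z$, $x_{j+1}=\Xi_{\mu,j}(x_j)$ and $e_j=\|x_j-y_j\|$. As long as $x_j\in R_*\overline{\mathbb B}$, comparison with \eqref{eq:euler} and the Lipschitz bound for $V_{\mu,j/N}$ give
\[
e_{j+1}\le\Big(1+\frac1{2N}\Big)e_j+\frac1N\Big(\delta_D+\frac{C_D}N\Big).
\]
Since $e_0=0$ and $(1+\frac1{2N})^N\le e^{1/2}$, this yields $e_j\le e^{1/2}(\delta_D+C_D/N)$ for $j\le N$. If the right side is less than $d/4$, then $\|x_j\|\le\|y_j\|+e_j\le R_*$, so the condition on $x_j$ holds inductively. Let $\Sigma_\mu=\Xi_{\mu,N-1}\circ\dots\circ\Xi_{\mu,0}$. Choosing first $D$ and then $N$ large, we make $\sup_\mu\|\Sigma_\mu-\mathrm{id}-u_\mu\|_{R'}$ as small as we wish.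

\emph{Step 5: conclusion.} Put $\Gamma_\mu=\Psi\circ\Sigma_\mu$, a normalized automorphism. Since $C_\mu=\Psi\circ(\mathrm{id}+u_\mu)$ and $\Psi$ is Lipschitz on $R_*\overline{\mathbb B}$, we get $\|\Gamma_\mu-C_\mu\|_{R'}<\varepsilon_2$ for suitable $D,N$. The map $\Gamma_\mu$ is a composition of $\Psi$ and a fixed finite list of flows whose times depend continuously on $\mu$, and $\Gamma_\mu^{-1}$ is the composition of $\Psi^{-1}$ and the same flows in reverse order with opposite times. Both are jointly continuous in $(\mu,w)$.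
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Fix $\varepsilon>0$. Let $R$ be as in Lemma~\ref{lem:beyond}. Let $R'$ and $\varepsilon_1$ be as in Proposition~\ref{prop:paths} for $\Psi=\sigma_*$ and this $R$, with $\varepsilon_1$ decreased so that $\varepsilon_1\le\varepsilon/2$. Let $A,B,\nu$ be given by Proposition~\ref{prop:segment} for this $\varepsilon_1$, and write $Z_\mu=(1-\mu)A+\mu B$. We have $A\ne B$, since $A\in S^0$ and $Z_\nu\notin S^0$.

\emph{Step 1: making the endpoints interior.} The endpoints $A,B$ may be support points, so we dilate. For $r<1$ let $C_\mu=Z_\mu^{(r)}=(1-\mu)A^{(r)}+\mu B^{(r)}$ on $R\mathbb B$. Then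
\[
\|C_\mu-\sigma_*\|_R\le r^{-1}\|Z_\mu-\sigma_*\|_R+\|\sigma_*^{(r)}-\sigma_*\|_R .
\]
By \eqref{eq:scaling}, $\sigma_*^{(r)}=\sigma^{r^4c^*}\to\sigma_*$ uniformly on $R\mathbb B$ as $r\to1$, and $\max_{\mu\in[0,\nu]}\|Z_\mu-\sigma_*\|_R<\varepsilon_1$ by \eqref{eq:near} and continuity in $\mu$. So $\|C_\mu-\sigma_*\|_R<\varepsilon_1$ for all $\mu\in[0,\nu]$ when $r$ is close to $1$. Since $S^0$ is closed and $C_\nu\to Z_\nu\notin S^0$ locally uniformly on $\mathbb B$, also $C_\nu\notin S^0$ when $r$ is close to $1$. Fix such an $r$, and let $\varepsilon_0$ be a constant that is valid in Lemma~\ref{lem:additive} for both $F=A$ and $F=B$, with this $r$ and $R'$.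

\emph{Step 2: the path and its exit point.} Choose $\varepsilon_2\le\min(\varepsilon_0/2,\varepsilon/2)$ so small that every holomorphic map within $\varepsilon_2$ of $C_\nu$ uniformly on $\mathbb B$ lies outside the closed set $S^0$. Proposition~\ref{prop:paths} gives normalized automorphisms $\Gamma_\mu$, $\mu\in[0,\nu]$, with $\|\Gamma_\mu-C_\mu\|_{R'}<\varepsilon_2$. Let $I=\{\mu\in[0,\nu]:\Gamma_\mu|_{\mathbb B}\in S^0\}$. This set is closed, by joint continuity, and $\nu\notin I$. For small $\mu\ge0$ the map $\Gamma_\mu-A^{(r)}$ has order $\ge2$ and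
\[
\|\Gamma_\mu-A^{(r)}\|_{R'}\le\frac{\varepsilon_0}2+\mu\,\|B^{(r)}-A^{(r)}\|_{R'}\le\varepsilon_0,
\]
so $\mu\in I$ by Lemma~\ref{lem:additive}(a). Let $\mu^*=\sup\{\mu:[0,\mu]\subset I\}$. Then $\mu^*>0$, $\mu^*\in I$, hence $\mu^*<\nu\le1$, and there are $\mu_j\downarrow\mu^*$ with $\mu_j\notin I$. Put $f=\Gamma_{\mu^*}|_{\mathbb B}\in S^0$.

\emph{Step 3: translating the segment.} The exit point misses the segment by $q_*=\Gamma_{\mu^*}-C_{\mu^*}$, a map of order $\ge2$ with $\|q_*\|_{R'}\le\varepsilon_0/2$. Translate both endpoints by it: $g_0=A^{(r)}+q_*$ and $g_1=B^{(r)}+q_*$. We verify the three assertions for $f,g_0,g_1$ and $\mu=\mu^*$.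

(i) The map $f$ is the restriction of an automorphism, and
\[
\sup_{\mathbb B}\|f-\sigma_*\|\le\|\Gamma_{\mu^*}-C_{\mu^*}\|_{R'}+\|C_{\mu^*}-\sigma_*\|_R<\varepsilon_2+\varepsilon_1\le\varepsilon.
\]

(ii) We have $(1-\mu^*)g_0+\mu^*g_1=C_{\mu^*}+q_*=f$ on $\mathbb B$, and $g_0-g_1=(A-B)^{(r)}\ne0$. By Lemma~\ref{lem:additive}, $g_0$ and $g_1$ lie in $S^0$, embed in normal chains squeezing on $[0,\infty)$, and are not support points. Thus $f\notin\mathrm{Ex}(S^0)$. Suppose that $\operatorname{Re}L$ is maximal on $S^0$ at $f$, with $L$ not constant on $S^0$. Since $\operatorname{Re}L(f)=(1-\mu^*)\operatorname{Re}L(g_0)+\mu^*\operatorname{Re}L(g_1)$ with $0<\mu^*<1$, the maximum is attained at $g_0$ as well, so $g_0$ would be a support point. Hence $f\notin\mathrm{Supp}(S^0)$.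

(iii) The maps $\Phi_j=\Gamma_{\mu_j}\circ\Gamma_{\mu^*}^{-1}$ are entire and normalized, and $\Phi_j\to\mathrm{id}$ locally uniformly on $\mathbb C^2$ by joint continuity. Moreover $\Phi_j\circ f=\Gamma_{\mu_j}|_{\mathbb B}\notin S^0$. By Corollary~\ref{cor:exit}, $f$ is not squeezable.

This proves Theorem~\ref{thm:A}, and with it the negative answer to the question of Section~\ref{sec:intro}. \hfill$\square$

\begin{thebibliography}{9}

\bibitem{BR}
Filippo Bracci and Oliver Roth,
\emph{Support points and the Bieberbach conjecture in higher dimension},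
arXiv:1603.01532 (2016).

\bibitem{GHK}
Graham, Hamada and Kohr,
Canad.\ J.\ Math.\ 54 (2002), 324--351.

\bibitem{GK}
Graham and Kohr,
\emph{Geometric Function Theory in One and Higher Dimensions} (2003).

\end{thebibliography}
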